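# Testing projectivity with a single module

## 1. The group $\mathbb Z[1/2]$ seen through $\mathrm{Ext}^1(-,\mathbb Z)$

Take the abelian group $M=\mathbb Z[1/2]=\bigcup_n 2^{-n}\mathbb Z$. It is not free, since $1$ is divisible in $M$ by every power of $2$, and no nonzero element of a free group has this property. We want to see this failure with the functor $\mathrm{Ext}^1(-,\mathbb Z)$.

Let $F=\bigoplus_{n<\omega}e_n\mathbb Z\to M$ be given by $e_n\mapsto 2^{-n}$, and let $K$ be the kernel. The elements $k_n=e_n-2e_{n+1}$ lie in $K$. They generate $K$: modulo the $k_i$, an element $\sum_{i\le n}e_ir_i$ reduces to some $e_nr$, and $2^{-n}r=0$ forces $r=0$. They are independent: in $\sum k_nc_n$, if $n$ is least with $c_n\ne0$, then $e_n$ has coefficient $c_n$. So a homomorphism $f:K\to\mathbb Z$ is an arbitrary sequence of integers $a_n=f(k_n)$. It extends to $F$ exactly when there are integers $x_n$ (the values at $e_n$) with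
$$x_n-2x_{n+1}=a_n\qquad(n<\omega).$$
Take $a_n=1$ for $n$ even and $a_n=0$ for $n$ odd. Unwinding $2m$ equations gives $x_0=\sum_{k<2m}2^ka_k+2^{2m}x_{2m}=\frac{4^m-1}{3}+4^mx_{2m}$. Hence $3x_0+1=4^m(1+3x_{2m})$ is divisible by $4^m$ for every $m$, so $3x_0=-1$, which is impossible. Thus $f$ does not extend. Since $\mathrm{Hom}(F,\mathbb Z)\to\mathrm{Hom}(K,\mathbb Z)\to\mathrm{Ext}^1(M,\mathbb Z)\to0$ is exact, $\mathrm{Ext}^1(M,\mathbb Z)\neq0$.

The same test module $\mathbb Z$ detects $\mathbb Z/n$ for $n\ge2$, as $\mathrm{Ext}^1(\mathbb Z/n,\mathbb Z)\cong\mathbb Z/n$. It does not react to free groups. This suggests asking whether, over a given ring, *one* module $C$ can detect *every* non-projective module.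

Let $R$ be a ring (associative, with identity), let $\mathrm{Mod}\text{-}R$ be the category of right $R$-modules, and let $\mathrm{Proj}$ be the class of projective right $R$-modules.

**Definition.** For $C\in\mathrm{Mod}\text{-}R$ put ${}^\perp C=\{M\in\mathrm{Mod}\text{-}R:\mathrm{Ext}^1_R(M,C)=0\}$. The module $C$ is *projective-testing* if ${}^\perp C=\mathrm{Proj}$.

The inclusion $\mathrm{Proj}\subseteq{}^\perp C$ is automatic. Each single non-projective $M$ is detected by some module: if $0\to N\to P\to M\to0$ is exact with $P$ free, then $\mathrm{Ext}^1(M,N)\ne0$, because otherwise the sequence splits. The difficulty is that the non-projective modules form a proper class in general, and a product over a proper class is not a module.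

Here are the easiest rings. Over a field every module is projective, and $C=0$ works. Over $R=\mathbb Z/4$ every module is a direct sum of copies of $\mathbb Z/4$ and $\mathbb Z/2$. In $0\to2\mathbb Z/4\to\mathbb Z/4\to\mathbb Z/2\to0$, the isomorphism $2\mathbb Z/4\to\mathbb Z/2$ does not extend to $\mathbb Z/4$, since every homomorphism $\mathbb Z/4\to\mathbb Z/2$ kills $2$. So $\mathrm{Ext}^1(\mathbb Z/2,\mathbb Z/2)\ne0$. As $\mathrm{Ext}^1$ turns direct sums in the first variable into products, ${}^\perp(\mathbb Z/2)$ consists of the direct sums of copies of $\mathbb Z/4$, and $C=\mathbb Z/2$ is projective-testing.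

A larger class of rings is handled by testing flatness. Put
$$C_{\mathrm{fl}}=\prod_I\mathrm{Hom}_{\mathbb Z}(R/I,\mathbb Q/\mathbb Z),$$
where $I$ runs over the finitely generated left ideals of $R$. For a left module $L$ we have $\mathrm{Ext}^1_R(M,\mathrm{Hom}_{\mathbb Z}(L,\mathbb Q/\mathbb Z))\cong\mathrm{Hom}_{\mathbb Z}(\mathrm{Tor}^R_1(M,L),\mathbb Q/\mathbb Z)$. Moreover $M$ is flat iff $\mathrm{Tor}_1^R(M,R/I)=0$ for all finitely generated left ideals $I$, and $\mathrm{Hom}_{\mathbb Z}(A,\mathbb Q/\mathbb Z)=0$ only for $A=0$. Since $\mathrm{Ext}^1$ commutes with products in the second variable,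
$${}^\perp C_{\mathrm{fl}}=\{\text{flat modules}\}.\tag{1}$$
By Bass, $R$ is right perfect iff every flat right module is projective. So over a right perfect ring $C_{\mathrm{fl}}$ is projective-testing, in ZFC. Over $\mathbb Z$ it is not: it misses $\mathbb Z[1/2]$. This explains the restriction in the following problem, stated as an open problem in Manuel Cortés-Izurdiaga and Jan Šaroch, "The cotorsion pair generated by the Gorenstein projective modules and $\lambda$-pure-injective modules", arXiv:2104.08602 (2021): *is it consistent with ZFC that for every ring $R$ that is not right perfect there exists a projective-testing module in $\mathrm{Mod}\text{-}R$?* We shall prove that it is.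

## 2. The theorem and its set-theoretic hypotheses

A cardinal $\tau$ is *regular* if it is infinite and not the supremum of fewer than $\tau$ smaller ordinals; otherwise an infinite $\tau$ is *singular*, and its cofinality $\mathrm{cf}\,\tau$ is smaller than $\tau$.

**Definition.** A cardinal is *weakly inaccessible* if it is an uncountable regular limit cardinal.

For example, $\aleph_1,\aleph_2,\dots$ are successors and $\aleph_\omega$ is singular, so none of them is weakly inaccessible. An uncountable cardinal that is not weakly inaccessible is a successor or singular, and this dichotomy is all we shall use.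

**Definition.** Let $\lambda$ be regular and uncountable. A *club* in $\lambda$ is a closed unbounded subset. A set $E\subseteq\lambda$ is *stationary* if it meets every club. The principle $\diamondsuit_\lambda(E)$, for $E$ stationary, says: there are sets $A_\alpha\subseteq\alpha$ ($\alpha\in E$) such that for every $A\subseteq\lambda$ the set $\{\alpha\in E:A\cap\alpha=A_\alpha\}$ is stationary.

Recall that the intersection of fewer than $\lambda$ clubs is a club, so a stationary set intersected with a club is stationary. For example, $\{\alpha<\omega_2:\mathrm{cf}\,\alpha=\omega\}$ is stationary in $\omega_2$, because the supremum of the first $\omega$ elements of a club lies in the club and has cofinality $\omega$. It is not a club, because it omits $\omega_1$, which is a limit of its elements. The strength of $\diamondsuit$ shows already for subsets of $\omega$: if $\diamondsuit_{\omega_1}(\omega_1)$ holds and $A\subseteq\omega$, then $A=A\cap\alpha=A_\alpha$ for some $\alpha>\omega$, so there are at most $\aleph_1$ subsets of $\omega$.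

**Main Theorem.** Let $R\neq0$ be a ring and $\kappa=|R|+\aleph_0$. Assume

* (A1) there is no weakly inaccessible cardinal $\le\kappa$;
* (A2) $2^\kappa=\kappa^+$;
* (A3) $\diamondsuit_\lambda(E)$ holds for every regular $\lambda>\kappa$ and every stationary $E\subseteq\lambda$.

Then there is $C\in\mathrm{Mod}\text{-}R$ with $|C|\le\kappa^+$ and ${}^\perp C=\mathrm{Proj}$.

**Corollary.** If ZFC is consistent, then it is consistent with ZFC that every ring, in particular every ring that is not right perfect, has a projective-testing module.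

**Proof of the Corollary from the Main Theorem.** First, if ZFC is consistent, then so is ZFC + $V=L$ + "there are no inaccessible cardinals". Work in $L$. If $L$ has no inaccessible cardinal, keep $L$. Otherwise let $\theta$ be the least inaccessible of $L$. Then $L_\theta=(V_\theta)^L$ is a model of ZFC + $V=L$. Since $(V_\theta)^L$ computes power sets and cofinalities below $\theta$ as $L$ does, an inaccessible of $L_\theta$ would be an inaccessible of $L$ below $\theta$, and there is none.

Now assume $V=L$ and that there are no inaccessibles. $V=L$ implies GCH. Under GCH a limit cardinal is a strong limit, so a weakly inaccessible cardinal would be inaccessible; there are none, which gives (A1) for every $\kappa$. GCH gives (A2). By Jensen, $V=L$ implies $\diamondsuit_\lambda(E)$ for all regular uncountable $\lambda$ and stationary $E\subseteq\lambda$, which is (A3). So the Main Theorem applies to every ring $R\ne0$. For $R=0$ all modules are $0$ and $C=0$ works. $\square$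

The argument does not claim that $V=L$ alone suffices for rings whose cardinality is at least a weakly inaccessible cardinal. We shall see in Lemma 7.2 where (A1) enters. The consistency question does not need that case.

## 3. Filtrations, syzygies and five standard facts

Modules are right modules, and classes of modules are closed under isomorphism. $\langle X\rangle$ denotes the submodule generated by $X$, and $\mathrm{pd}$ is projective dimension. For a class $\mathcal Y$ put $\mathcal Y^\perp=\{C:\mathrm{Ext}^1(Y,C)=0\ \forall Y\in\mathcal Y\}$ and ${}^\perp\mathcal Y=\{M:\mathrm{Ext}^1(M,Y)=0\ \forall Y\in\mathcal Y\}$. A chain $(M_\alpha)$ is *continuous* if $M_\alpha=\bigcup_{\beta<\alpha}M_\beta$ at limits $\alpha$.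

**Definition.** A module $M$ is *$\mathcal S$-filtered* if $M=M_\sigma$ for a continuous increasing chain $(M_\alpha)_{\alpha\le\sigma}$ of submodules with $M_0=0$ and each $M_{\alpha+1}/M_\alpha$ equal to $0$ or in $\mathcal S$.

For example, $\mathbb Z[1/2]$ is $\{\mathbb Z,\mathbb Z/2\}$-filtered by $0\subset\mathbb Z\subset\frac12\mathbb Z\subset\frac14\mathbb Z\subset\cdots$. Filtrations can be *concatenated*: if $M$ is the union of a continuous chain starting at $0$ whose successive factors are $\mathcal S$-filtered, then inserting the preimages of the filtrations of the factors shows that $M$ is $\mathcal S$-filtered.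

**Definition.** For a module $S$ let $P_S=R^{(S\times2)}$ be free with basis $e_{(s,i)}$ ($s\in S$, $i\in\{0,1\}$), let $P_S\to S$ be the map $e_{(s,i)}\mapsto s$, and let $\Omega S$ be its kernel.

If $|S|\le\kappa$, then $|\Omega S|\le\kappa$. The doubling of the basis provides the elements $e_{(s,0)}-e_{(s,1)}\in\Omega S$, one for each $s$; they are used in Lemma 7.2. We have $\mathrm{Ext}^{i+1}(S,C)\cong\mathrm{Ext}^1(\Omega^iS,C)$ for $i\ge1$. If $S$ is flat, so is $\Omega S$. By Schanuel, if $\mathrm{pd}\,G\le1$ and $0\to N\to P\to G\to0$ is exact with $P$ projective, then $N$ is projective.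

**Fact 1 (Eklof's Lemma).** If $M$ is ${}^\perp B$-filtered, then $M\in{}^\perp B$. The same holds with $\mathrm{Ext}^2(-,B)$ in place of $\mathrm{Ext}^1(-,B)$, since $\mathrm{Ext}^2(-,B)\cong\mathrm{Ext}^1(-,I/B)$ for $I\supseteq B$ injective.

**Fact 2 (Eklof–Trlifaj; see Göbel–Trlifaj, *Approximations and Endomorphism Algebras of Modules*).** If $\mathcal Y$ is a set of modules, each module in ${}^\perp(\mathcal Y^\perp)$ is a direct summand of a $(\mathcal Y\cup\{R\})$-filtered module.

**Fact 3 (Auslander's Lemma).** If $M$ is filtered by modules of projective dimension $\le n$, then $\mathrm{pd}\,M\le n$. In particular, a module filtered by projectives is projective.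

**Fact 4 (Villamayor).** Let $P$ be free and $N\subseteq P$. Then $P/N$ is flat iff for each finite $c\subseteq N$ there is $\theta\in\mathrm{Hom}(P,N)$ with $\theta(x)=x$ for all $x\in c$.

*Proof.* $P/N$ is flat iff $N$ is pure in $P$, that is, every finite linear system with constants in $N$ that is solvable in $P$ is solvable in $N$. Let $N$ be pure and $c=\{x_1,\dots,x_n\}$. Write $x_j=\sum_ie_ir_{ij}$ with finitely many basis elements $e_i$. The system $\sum_iy_ir_{ij}=x_j$ is solvable in $P$ (by the $e_i$), hence in $N$, say by $y_i\in N$. Let $\theta(e_i)=y_i$ and let $\theta$ vanish on the other basis elements. Conversely, if a finite system with constants in $N$ has a solution in $P$, apply a $\theta:P\to N$ that fixes the constants; the image of the solution is a solution in $N$. $\square$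

**Fact 5.** A countably presented flat module $G$ has $\mathrm{pd}\,G\le1$.

*Proof.* $G$ is the direct limit of a sequence $G_0\to G_1\to\cdots$ of finitely presented modules: use finitely many generators and finitely many relations at a time. By Lazard, each $G_n\to G$ factors as $G_n\to F\to G$ with $F$ finitely generated free. As $F$ is finitely generated free, $F\to G$ factors through some $G_m$. The composite $G_n\to F\to G_m$ and the structure map $G_n\to G_m$ agree after composing to $G$. Since $G_n$ is finitely generated, they agree once $m$ is enlarged. Iterating, we get $G_{n_0}\to F_0\to G_{n_1}\to F_1\to\cdots$ with limit $G$, so $G$ is the limit of the sequence $(F_k)_{k<\omega}$ of finitely generated free modules. The telescope sequence $0\to\bigoplus F_k\to\bigoplus F_k\to G\to0$, with first map $x\mapsto x-(\text{image of }x\text{ in }F_{k+1})$ for $x\in F_k$, is exact. $\square$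

## 4. The obstruction in $\mathrm{Ext}^2$

Fix $\kappa=|R|+\aleph_0$. Here is the first plan one would try. Up to isomorphism there is only a set of non-projective modules $S$ of size $\le\kappa$. Let $C$ be the product of the modules $\Omega S$ over this set and of $C_{\mathrm{fl}}$. Then a module of size $\le\kappa$ in ${}^\perp C$ is projective. For a large $M\in{}^\perp C$, which is flat by (1), try to write $M$ as the union of a continuous chain $(M_\alpha)$ with factors of size $\le\kappa$ lying in ${}^\perp C$. Then the factors are projective, and $M$ is projective by Fact 3.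

To find such a chain one argues by induction on $|M|$, so one must pass from $M$ to submodules $N$. The exact sequence
$$\mathrm{Ext}^1(M,C)\to\mathrm{Ext}^1(N,C)\to\mathrm{Ext}^2(M/N,C)$$
shows what is needed: $\mathrm{Ext}^2(M/N,C)=0$. Over $\mathbb Z$ there is no $\mathrm{Ext}^2$, and nothing stands in the way at this point. Over a general ring nothing makes this group vanish.

We may pick $N$ with $M/N$ flat, and then restrict ourselves to $C\in\mathcal B:=\{C:\mathrm{Ext}^i(S,C)=0$ for all flat $S$ with $|S|\le\kappa$, all $i\ge2\}$. But this restriction has a price: for $C\in\mathcal B$ and $S$ flat of size $\le\kappa$ we get $\mathrm{Ext}^1(\Omega S,C)\cong\mathrm{Ext}^2(S,C)=0$. So no member of $\mathcal B$ detects $\Omega S$. If some flat $S$ of size $\le\kappa$ has $\mathrm{pd}\,S\ge2$, then $\Omega S$ is flat and non-projective, and the plan fails. Such rings exist.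

**Example 4.1.** Let $\Gamma=\bigoplus_{\alpha<\omega_1}\mathbb Z\varepsilon_\alpha$, where a nonzero element is positive iff its coefficient at the least index of its support is positive. Then $\varepsilon_0>\varepsilon_1>\varepsilon_2>\dots>0$, a strictly decreasing sequence of length $\omega_1$. Let $k$ be a countable field. On the group algebra $k[\Gamma]$, which is a domain, let $v$ of a nonzero element be the least element of its support. This extends to a valuation of the fraction field; let $V$ be its valuation domain, so $|V|=\aleph_1$. Choose $x_\alpha\in V$ with $v(x_\alpha)=\varepsilon_\alpha$. Then $x_\alpha V\subsetneq x_\beta V$ for $\alpha<\beta$. Put $I=\bigcup_{\alpha<\omega_1}x_\alpha V$, a union of a chain of free modules and hence flat. *Claim: $\mathrm{pd}\,I\ge2$.*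

Let $F=\bigoplus_{\alpha<\omega_1}e_\alpha V\to I$, $e_\alpha\mapsto x_\alpha$, with kernel $K$, and suppose $\mathrm{pd}\,I\le1$. Then $K$ is projective, hence free by Kaplansky's theorem ($V$ is local); let $B$ be a basis. Write $F_\delta=\bigoplus_{\alpha<\delta}e_\alpha V$ and $I_\delta=\bigcup_{\alpha<\delta}x_\alpha V$. For $\delta<\omega_1$ the module $K\cap F_\delta$ is generated by the countably many elements $e_\gamma-e_\beta(x_\gamma/x_\beta)$, $\gamma<\beta<\delta$ (reduce to the largest index, as in Section 1). So we can alternately choose countable sets $B_0\subseteq B_1\subseteq\cdots\subseteq B$ and ordinals $\alpha_0<\alpha_1<\cdots<\omega_1$ with $K\cap F_{\alpha_n}\subseteq\langle B_n\rangle\subseteq F_{\alpha_{n+1}}$. With $\delta=\sup\alpha_n$, a limit ordinal, we get $K\cap F_\delta=\langle\bigcup B_n\rangle$. Hence $K'=K/(K\cap F_\delta)$ is free, it embeds in $F'=F/F_\delta=\bigoplus_{\alpha\ge\delta}e_\alpha V$, and $F'/K'\cong I/I_\delta$. Put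
$$L=K'\cap e_\delta V=\{e_\delta r:x_\delta r\in I_\delta\}\cong I_\delta .$$
As $I_\delta$ is the union of a strictly increasing sequence of ideals with no last member, $L$ is not finitely generated. On the other hand, if $x\in K'$, $0\neq r\in V$ and $xr\in L$, then $x\in e_\delta V$, since $F'/e_\delta V$ is torsion-free; so $x\in L$. Take $0\ne l\in L$ and expand it in a basis of $K'$. One of its finitely many nonzero coordinates divides the others, so $l=l'r$ with $r\ne0$ and with some coordinate of $l'\in K'$, say the $m$-th, equal to $1$; then $l'\in L$. Any $l''\in L\subseteq e_\delta V$ satisfies $l''s=l't$ with some $s\neq0$. Comparing $m$-th coordinates gives $t=l''_ms$, so $l''=l'l''_m$. Thus $L=l'V$ is cyclic, a contradiction. $\square$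

For $R=V$ we have $\kappa=\aleph_1$, and $\Omega I$ is a flat non-projective module of size $\le\kappa$ that no $C\in\mathcal B$ detects.

The way out is not to demand projectivity in one step. The small flat modules that $\mathcal B$ cannot detect form a class $\mathcal S_1$, smaller than the class $\mathcal S_0$ of small flat modules and with better structure: by Fact 2 its members are summands of modules filtered by $R$ and syzygies of flat modules. So let one test module bring us from "filtered by $\mathcal S_0$" to "filtered by $\mathcal S_1$", and start again with $\mathcal S_1$ in place of $\mathcal S_0$. Each new round kills $\mathrm{Ext}^2$ only on the smaller class, so the test modules of that round may detect more. The point that makes this end is that every round gains one cardinal. In a syzygy of a flat module, sufficiently closed *countable* sets generate projective submodules; one round later the same holds for sets of size $\aleph_1$; and so on. When the size $\kappa$ of the modules themselves is reached, they are projective. In Example 4.1, two rounds will be enough.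

The proof has three parts: the ladder of classes (Sections 5 and 6), its bottom (Section 7), and the test modules that force a module down one rung (Sections 8 and 9).

## 5. Hill families

One filtration gives only a well-ordered chain of good submodules. This section extracts from it a rich family of good submodules, closed under sums.

**Lemma 5.1.** Let $\mathcal S$ be a class of modules of cardinality $\le\kappa$ and let $M$ be $\mathcal S$-filtered by $(M_\alpha)_{\alpha\le\sigma}$. There is a family $\mathcal H$ of submodules of $M$ (a *Hill family* for $\mathcal S$) with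

* (H1) $0,M\in\mathcal H$;
* (H2) $\mathcal H$ is closed under arbitrary sums, hence under unions of chains;
* (H3) if $N\subseteq N'$ are in $\mathcal H$, then $N'/N$ is $\mathcal S$-filtered;
* (H4) each $X\subseteq M$ is contained in some $N\in\mathcal H$ with $|N|\le|X|+\kappa$.

**Step 1: the family.** Choose submodules $A_\alpha\subseteq M_{\alpha+1}$ with $|A_\alpha|\le\kappa$ and $M_{\alpha+1}=M_\alpha+A_\alpha$ ($\alpha<\sigma$); representatives of the elements of the factor generate such a submodule, as $|R|\le\kappa$. For $S\subseteq\sigma$ let $M(S)=\sum_{\alpha\in S}A_\alpha$. By induction $M(\alpha)=M_\alpha$ for $\alpha\le\sigma$. Call $S$ *closed* if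
$$A_\alpha\cap M_\alpha\subseteq M(S\cap\alpha)\quad\text{for all }\alpha\in S,$$
and put $\mathcal H=\{M(S):S\text{ closed}\}$. The sets $\emptyset$ and $\sigma$ are closed. Unions of closed sets are closed, and so are initial segments $S\cap\alpha$ of a closed set $S$. Since $\sum_iM(S_i)=M(\bigcup S_i)$, (H1) and (H2) hold.

For example, if $M$ is free with basis $(b_\alpha)_{\alpha<\sigma}$ and $A_\alpha=b_\alpha R$, then $A_\alpha\cap M_\alpha=0$, all sets are closed, and $\mathcal H$ consists of the spans of subsets of the basis. For the filtration of $\mathbb Z[1/2]$ above, with $M_0=0$ and $M_{n+1}=A_n=2^{-n}\mathbb Z$, closedness at $n\ge1$ says $2^{-(n-1)}\mathbb Z\subseteq M(S\cap n)$, that is, $n-1\in S$. So the closed sets are the initial segments.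

**Step 2: small members, (H4).** We claim that each $\alpha<\sigma$ lies in a closed subset of $\alpha+1$ of size $\le\kappa$. Use induction on $\alpha$. As $|A_\alpha|\le\kappa$ and $M_\alpha=M(\alpha)$, there is $T\subseteq\alpha$ with $|T|\le\kappa$ and $A_\alpha\cap M_\alpha\subseteq M(T)$. For each $\beta\in T$ take a closed subset of $\beta+1$ of size $\le\kappa$ containing $\beta$, and let $T'\subseteq\alpha$ be the union of these. Then $T'\cup\{\alpha\}$ is closed, contains $\alpha$ and has size $\le\kappa$. Now let $X\subseteq M$. Each $x\in X$ lies in $M(T_x)$ for a finite $T_x$. Let $S$ be the union of closed sets of size $\le\kappa$ containing the members of all $T_x$. Then $X\subseteq M(S)$ and $|M(S)|\le|X|+\kappa$.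

**Step 3: intersections.** For (H3) we need: if $S$ is closed and $\alpha\le\sigma$, then $M(S)\cap M_\alpha=M(S\cap\alpha)$. The inclusion "$\supseteq$" is clear. Let $x=\sum_{i\le n}a_i\in M_\alpha$ with $a_i\in A_{\beta_i}$, $\beta_0<\dots<\beta_n$ in $S$, and suppose $\beta_n\ge\alpha$. Then $x\in M_{\beta_n}$ and $a_i\in M_{\beta_i+1}\subseteq M_{\beta_n}$ for $i<n$, so $a_n\in A_{\beta_n}\cap M_{\beta_n}\subseteq M(S\cap\beta_n)$. Hence $x$ can be rewritten with a smaller maximal index. Since there is no infinite decreasing sequence of ordinals, this stops, and then $x\in M(S\cap\alpha)$.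

**Step 4: quotients, (H3).** Let $M(S)\subseteq M(S')$ with $S,S'$ closed. Replacing $S'$ by $S\cup S'$ does not change $M(S')$, so assume $S\subseteq S'$. The module $M(S')/M(S)$ is the union of the continuous chain of the images of $M(S'\cap\alpha)$, $\alpha\le\sigma$. If $\alpha\in S$ or $\alpha\notin S'$, the $\alpha$-th factor is $0$. Let $\alpha\in S'\setminus S$ and let $S''=S\cup(S'\cap\alpha)$, a closed set. The factor is
$$(M(S'')+A_\alpha)/M(S'')\cong A_\alpha/(A_\alpha\cap M(S'')).$$
By Step 3 and $\alpha\notin S''$ we have $M(S'')\cap M_{\alpha+1}=M(S''\cap(\alpha+1))=M(S''\cap\alpha)\subseteq M_\alpha$, so $A_\alpha\cap M(S'')\subseteq A_\alpha\cap M_\alpha$. Conversely $A_\alpha\cap M_\alpha\subseteq M(S'\cap\alpha)\subseteq M(S'')$. So the factor is $A_\alpha/(A_\alpha\cap M_\alpha)\cong M_{\alpha+1}/M_\alpha$, which is $0$ or in $\mathcal S$. $\square$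

**Remark 5.2.** If a filtration of $N$ is prolonged to a filtration of $N^*\supseteq N$, keeping the chosen $A_\alpha$, then sets closed for $N$ remain closed. So the Hill family of $N$ is contained in that of $N^*$.

## 6. The ladder of classes $\mathcal S_\xi$ and $\mathcal W_\xi$

Write $\kappa=\aleph_\zeta$. Since $\zeta\le\aleph_\zeta$, we have $|\zeta+1|\le\kappa$.

**Definition.** For $\xi\le\zeta+1$ define classes of modules of cardinality $\le\kappa$ as follows.

* $\mathcal S_0$ is the class of all flat modules of cardinality $\le\kappa$.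
* $\mathcal B_{\xi+1}=\{C:\mathrm{Ext}^i(S,C)=0\ \forall S\in\mathcal S_\xi,\ \forall i\ge2\}$ and $\mathcal S_{\xi+1}=\mathcal S_\xi\cap{}^\perp\mathcal B_{\xi+1}$.
* $\mathcal S_\xi=\bigcap_{\eta<\xi}\mathcal S_\eta$ for $\xi$ a limit.

Let $\mathcal W_\xi$ be the class of $\mathcal S_\xi$-filtered modules, and $\mathcal Y_\xi=\{\Omega^iS:S\in\mathcal S_\xi,\ i\ge1\}$.

The $\mathcal S_\xi$ decrease. The members of $\mathcal Y_\xi$ have size $\le\kappa$, so up to isomorphism they form a set, and dimension shifting gives
$$\mathcal B_{\xi+1}=\mathcal Y_\xi^\perp.\tag{2}$$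

For $R=\mathbb Z$ we have $\kappa=\aleph_0$ and $\zeta=0$. Here $\mathcal S_0$ is the class of countable torsion-free groups, $\mathcal B_1$ contains all groups, and so $\mathcal S_1$ is the class of countable free groups. In Example 4.1, $\zeta=1$, and $\Omega I\in\mathcal S_1$ is not projective; the ladder there has one more rung, $\mathcal S_2$.

**Lemma 6.1.**
(a) Every $\mathcal S_\xi$-filtered module of size $\le\kappa$ is in $\mathcal S_\xi$.
(b) $\mathcal W_0$ is the class of flat modules.
(c) If $\xi\le\zeta+1$ is a limit and $M\in\mathcal W_\eta$ for all $\eta<\xi$, then $M\in\mathcal W_\xi$.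

**Proof of (a).** Induct on $\xi$. Flat modules are closed under extensions and direct limits, hence under filtrations; this is $\xi=0$. For $\xi+1$, an $\mathcal S_{\xi+1}$-filtered module of size $\le\kappa$ is in $\mathcal S_\xi$ by induction, and in ${}^\perp\mathcal B_{\xi+1}$ by Fact 1. The limit step is clear.

**Proof of (b).** Filtered modules with flat factors are flat. Conversely let $M$ be flat. Given $N\subseteq M$ with $M/N$ flat and $x\in M$, choose a pure submodule $N'/N$ of $M/N$ with $|N'/N|\le\kappa$ and $x\in N'$; this is possible since one closes off under solutions of finite systems, of which there are only $\kappa$ at each stage. Then $N'/N$ and $M/N'$ are flat. Start with $N=0$ and iterate, taking unions at limits; there $M/N$ is a direct limit of flat modules, so flat. Running $x$ through $M$, we obtain an $\mathcal S_0$-filtration.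

**Proof of (c).** We need one filtration good for all $\eta<\xi$ simultaneously. Let $\mathcal H_\eta$ be a Hill family of $M$ for $\mathcal S_\eta$ and $\mathcal H=\bigcap_{\eta<\xi}\mathcal H_\eta$. It contains $0$ and is closed under sums. *Each $X\subseteq M$ with $|X|\le\kappa$ lies in some $N\in\mathcal H$ with $|N|\le\kappa$:* put $X_0=X$, choose $N_{\eta,n}\in\mathcal H_\eta$ of size $\le\kappa$ containing $X_n$, and let $X_{n+1}=\sum_{\eta<\xi}N_{\eta,n}$, of size $\le\kappa$ because $|\xi|\le\kappa$. For each $\eta$ we have $X_n\subseteq N_{\eta,n}\subseteq X_{n+1}$, so $N=\bigcup_nX_n=\bigcup_nN_{\eta,n}\in\mathcal H_\eta$. Hence, given $N\in\mathcal H$ and $x\in M$, adding to $N$ a member of $\mathcal H$ of size $\le\kappa$ containing $x$ gives $N'\in\mathcal H$ with $N'\supseteq N\cup\{x\}$ and $|N'/N|\le\kappa$. By (H3), $N'/N$ is $\mathcal S_\eta$-filtered for all $\eta<\xi$. So by (a) it is in $\bigcap_{\eta<\xi}\mathcal S_\eta=\mathcal S_\xi$. Iterate, with unions at limits. $\square$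

## 7. The bottom of the ladder: $\mathcal S_{\zeta+1}\subseteq\mathrm{Proj}$

This section uses only ZFC and (A1). We make precise that "sufficiently closed subsets of size $\le\tau$ generate projective submodules".

**Definition.** Let $\tau$ be an infinite cardinal. For $F:[M]^{<\omega}\to[M]^{\le\tau}$ (finite subsets to subsets of size $\le\tau$), a set $X\subseteq M$ is *$F$-closed* if $F(a)\subseteq X$ for all finite $a\subseteq X$, including $a=\emptyset$. We write $M\in\mathcal D_\tau$ if there is such an $F$ for which $\langle X\rangle$ is projective for every $F$-closed $X\subseteq M$ with $|X|\le\tau$.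

If $M$ is free with basis $B$, let $F(a)$ be the set of basis elements occurring in elements of $a$. An $F$-closed set generates the span of a subset of $B$, so $M\in\mathcal D_\tau$ for all $\tau$. The group $\mathbb Z^\omega$ is in $\mathcal D_{\aleph_0}$ with $F\equiv\emptyset$, as its countable subgroups are free (Specker), although it is not free. In contrast $\mathbb Z[1/2]\notin\mathcal D_{\aleph_0}$, by the second of the following observations.

* $R\in\mathcal D_\tau$: let $F\equiv\{1\}$.
* If $M\in\mathcal D_\tau$ and $|M|\le\tau$, then $M$ is projective: take $X=M$.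
* Directed unions of $F$-closed sets are $F$-closed. The least $F$-closed set containing $Z$, the *$F$-closure* of $Z$, is obtained by $\omega$ rounds of adding values of $F$, so it has size $\le|Z|+\tau$. Taking closures commutes with directed unions.

We also use repeatedly, for index sets $Y$ and $Y\times2$:
$$\text{if }Y\text{ generates a projective }Q,\text{ then }\ker(R^{(Y)}\to Q)\text{ is generated by}\le|Y|\text{ elements},\tag{3}$$
because the kernel is a direct summand of $R^{(Y)}$ and so is generated by the projections of the basis elements. (For $Y\times2$ the bound is $|Y\times2|$.)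

The next lemma starts the process: the first syzygy of a flat module is good for countable sets.

**Lemma 7.1.** If $G$ is flat, then $\Omega G\in\mathcal D_{\aleph_0}$.

*Proof.* Let $P=P_G$ with basis $\{e_b\}$ and $K=\Omega G$. By Fact 4 choose for each finite $c\subseteq K$ a map $\theta_c:P\to K$ fixing $c$ pointwise. Let $\mathrm{supp}(c)$ be the union of the supports of the elements of $c$, and put $F(c)=\theta_c(\{e_b:b\in\mathrm{supp}(c)\})$, a finite set. Let $X\subseteq K$ be countable and $F$-closed, and put $B'=\mathrm{supp}(X)$, $P'=R^{(B')}$, $N=\langle X\rangle\subseteq P'$. For finite $c\subseteq X$ define $\theta_c':P'\to N$ by $e_b\mapsto\theta_c(e_b)\in X$ for $b\in\mathrm{supp}(c)$ and $e_b\mapsto0$ otherwise. It agrees with $\theta_c$ on $c$, so it fixes $\langle c\rangle$ pointwise. Each finite subset of $N$ lies in some such $\langle c\rangle$. By Fact 4, now applied to $N\subseteq P'$, the module $P'/N$ is flat. It is countably presented, so $\mathrm{pd}(P'/N)\le1$ by Fact 5, and $N$ is projective. $\square$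

The next lemma gains one cardinal per syzygy. The reason is that a module generated by a closed set of size $\tau$ is a continuous union of projective submodules generated by smaller closed sets, so it has projective dimension $\le1$. Getting a *continuous* union is what needs $\tau$ to be a successor or singular.

**Lemma 7.2.** Let $\tau$ be an uncountable cardinal that is not weakly inaccessible. If $G\in\mathcal D_\sigma$ for all infinite $\sigma<\tau$, then $\Omega G\in\mathcal D_\tau$.

**Step 1: the closure function.** Here we arrange that a closed subset of the syzygy is the full kernel over a closed subset of $G$. Let $\Phi_\sigma$ witness $G\in\mathcal D_\sigma$, let $P=P_G$ and $K=\Omega G$. For finite $a\subseteq G$ let $\mathrm{cl}(a)$ be the $\Phi_{\aleph_0}$-closure of $a$. It is countable and $\langle\mathrm{cl}(a)\rangle$ is projective. So by (3)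
$$K\cap R^{(\mathrm{cl}(a)\times2)}=\ker\bigl(R^{(\mathrm{cl}(a)\times2)}\to\langle\mathrm{cl}(a)\rangle\bigr)$$
has a countable generating set $\Gamma(a)$. For $h\in G$ let $k_h=e_{(h,0)}-e_{(h,1)}\in K$. For finite $c\subseteq K$ let $a(c)\subseteq G$ be the finite set of first coordinates of the supports of elements of $c$, and let
$$F(c)=\bigcup_{a\subseteq a(c)}\Bigl(\Gamma(a)\cup\{k_h:h\in\Phi_\sigma(a),\ \sigma\text{ a cardinal},\ \aleph_0\le\sigma<\tau\}\Bigr).$$
There are at most $\tau$ such $\sigma$ and $|\Phi_\sigma(a)|\le\sigma$, so $|F(c)|\le\tau$.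

**Step 2: reduction to a projective dimension.** Let $X\subseteq K$ be $F$-closed with $|X|\le\tau$, and let $Y\subseteq G$ be the set of first coordinates of the supports of elements of $X$; $|Y|\le\tau$. Each finite $a\subseteq Y$ is contained in $a(c)$ for some finite $c\subseteq X$. Hence $\Gamma(a)\subseteq X$ for all finite $a\subseteq Y$. Also $Y$ is $\Phi_\sigma$-closed for all infinite $\sigma<\tau$: if $h\in\Phi_\sigma(a)$, then $k_h\in X$, so $h\in Y$. Next,
$$\langle X\rangle=K\cap R^{(Y\times2)}.$$
Here "$\subseteq$" is clear. If $x\in K\cap R^{(Y\times2)}$ has finite set $a\subseteq Y$ of first coordinates, then $x\in K\cap R^{(\mathrm{cl}(a)\times2)}=\langle\Gamma(a)\rangle\subseteq\langle X\rangle$. So $\langle X\rangle=\ker(R^{(Y\times2)}\to G')$ with $G'=\langle Y\rangle$, and by Schanuel it suffices to show $\mathrm{pd}\,G'\le1$.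

If $|Y|<\tau$, then $\sigma=|Y|+\aleph_0<\tau$ and $Y$ is $\Phi_\sigma$-closed of size $\le\sigma$, so $G'$ is projective. Let $|Y|=\tau$ and $Y=\{y_\beta:\beta<\tau\}$.

**Step 3: $\tau=\sigma^+$ a successor.** For $\alpha<\tau$ let $Y_\alpha$ be the $\Phi_\sigma$-closure of $\{y_\beta:\beta<\alpha\}$; it lies in $Y$ since $Y$ is $\Phi_\sigma$-closed. The $Y_\alpha$ form a continuous chain with union $Y$ and $|Y_\alpha|\le\sigma$, so each $\langle Y_\alpha\rangle$ is projective. Thus $G'$ is the union of the continuous chain of the $\langle Y_\alpha\rangle$, preceded by $0$. Its factors are quotients of a projective by a projective, so they have $\mathrm{pd}\le1$. By Fact 3, $\mathrm{pd}\,G'\le1$.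

**Step 4: $\tau$ singular.** Let $\nu=\mathrm{cf}\,\tau$ and choose a strictly increasing continuous sequence of cardinals $(\tau_i)_{i<\nu}$ cofinal in $\tau$ with $\tau_0\ge\nu$. The naive chain of $\Phi_{\tau_i}$-closures of $\{y_\beta:\beta<\tau_i\}$ need not be increasing or continuous, because the closure functions vary with $i$. We repair this by $\omega$ rounds of catching up. Let $Y_i^0$ be the $\Phi_{\tau_i}$-closure of $\{y_\beta:\beta<\tau_i\}$. Given $Y_i^n=\{y_{i,\beta}^n:\beta<\tau_i\}$ for $i<\nu$ (repetitions allowed), let
$$Y_i^{n+1}\text{ be the }\Phi_{\tau_i}\text{-closure of }\{y_{j,\beta}^n:j<\nu,\ \beta<\min(\tau_i,\tau_j)\}.$$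
All these sets have size $\le\nu\cdot\tau_i=\tau_i$ and lie in $Y$. Taking $j=i$ shows $Y_i^n\subseteq Y_i^{n+1}$. Put $Y_i=\bigcup_nY_i^n$. It is $\Phi_{\tau_i}$-closed of size $\le\tau_i$, so $\langle Y_i\rangle$ is projective. If $i<j$, then $Y_i^n\subseteq Y_j^{n+1}$ because $\min(\tau_j,\tau_i)=\tau_i$. So the $Y_i$ increase, with union $Y$. The chain is continuous: if $i$ is a limit and $x=y^n_{i,\beta}\in Y_i$, then $\beta<\tau_i=\sup_{j<i}\tau_j$, so $\beta<\tau_j$ for some $j<i$, and $x\in Y_j^{n+1}\subseteq Y_j$. As in Step 3, $\mathrm{pd}\,G'\le1$. $\square$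

To use Fact 2 we need to know that $\mathcal D_\tau$ survives filtrations and summands.

**Lemma 7.3.** $\mathcal D_\tau$ is closed under filtrations and direct summands.

**Step 1: the closure function for filtrations.** Let $(M_\alpha)_{\alpha\le\sigma}$ filter $M$, with $Q_\alpha=M_{\alpha+1}/M_\alpha\in\mathcal D_\tau$ via $F_\alpha$ (note $0\in\mathcal D_\tau$). For $0\ne x\in M$ let $\mathrm{rk}(x)$ be the $\alpha$ with $x\in M_{\alpha+1}\setminus M_\alpha$. Fix set-theoretic sections $s_\alpha:Q_\alpha\to M_{\alpha+1}$ with $s_\alpha(0)=0$. For finite $a\subseteq Q_\alpha$ let $\mathrm{cl}_\alpha(a)$ be its $F_\alpha$-closure, of size $\le\tau$. As $\langle\mathrm{cl}_\alpha(a)\rangle$ is projective, by (3) there is a generating set $\Lambda_\alpha(a)$ of size $\le\tau$ of $\ker(R^{(\mathrm{cl}_\alpha(a))}\to Q_\alpha)$. For $\rho=\sum e_qr_q$ put $s_\alpha(\rho)=\sum s_\alpha(q)r_q$. This is $R$-linear in $\rho$, and for $\rho\in\Lambda_\alpha(a)$ it lies in $M_\alpha$.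

For finite $c\subseteq M$ let $F(c)$ consist of the following elements, for each of the finitely many ranks $\alpha$ of nonzero elements of $c$ and each $a\subseteq\{x+M_\alpha:x\in c,\ \mathrm{rk}(x)=\alpha\}$, including $a=\emptyset$:

* all $s_\alpha(q)$ with $q\in\mathrm{cl}_\alpha(a)$;
* all $s_\alpha(\rho)$ with $\rho\in\Lambda_\alpha(a)$;
* all $x-s_\alpha(x+M_\alpha)$ with $x\in c$, $\mathrm{rk}(x)=\alpha$.

Then $|F(c)|\le\tau$. Let $X$ be $F$-closed with $|X|\le\tau$, and $N=\langle X\rangle$.

**Step 2: $N\cap M_\alpha=\langle X\cap M_\alpha\rangle$.** This makes the induced filtration of $N$ computable from $X$. Let $y=\sum x_ir_i\in M_\alpha$ be a finite sum with $x_i\in X\setminus\{0\}$, let $\beta$ be the maximal rank of the $x_i$, and suppose $\beta\ge\alpha$. Let $J$ be the set of $i$ with $\mathrm{rk}(x_i)=\beta$, let $\bar x_i=x_i+M_\beta$ and $a=\{\bar x_i:i\in J\}$. Since $y$ and the $x_i$ with $i\notin J$ lie in $M_\beta$, so does $\sum_Jx_ir_i$. Thus $\sum_Je_{\bar x_i}r_i$ is in $\ker(R^{(\mathrm{cl}_\beta(a))}\to Q_\beta)$, say $\sum_Je_{\bar x_i}r_i=\sum_j\rho_jt_j$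 with $\rho_j\in\Lambda_\beta(a)$. Applying $s_\beta$,
$$\sum_Jx_ir_i=\sum_J(x_i-s_\beta(\bar x_i))r_i+\sum_js_\beta(\rho_j)t_j\in\langle X\cap M_\beta\rangle,$$
where closedness of $X$ is used with $c=\{x_i:i\in J\}$. So $y$ is a combination of elements of $X$ of ranks $<\beta$. Iterate; the maximal rank decreases, so this terminates, with all ranks $<\alpha$.

**Step 3: the factors are projective.** By Step 2, $N$ is the union of the continuous chain $(N\cap M_\alpha)$, and $(N\cap M_{\alpha+1})/(N\cap M_\alpha)$ is isomorphic to the submodule of $Q_\alpha$ generated by $X_\alpha^0=\{x+M_\alpha:x\in X,\ \mathrm{rk}(x)=\alpha\}$. If $X_\alpha^0=\emptyset$, the factor is $0$. Otherwise let $X_\alpha=\bigcup\{\mathrm{cl}_\alpha(a):a\subseteq X_\alpha^0\text{ finite}\}$, an $F_\alpha$-closed set of size $\le\tau$ containing $X_\alpha^0$. Let $0\ne q\in\mathrm{cl}_\alpha(a)$. There is a finite nonempty $c\subseteq X$ of elements of rank $\alpha$ representing at least the elements of $a$ (for $a=\emptyset$ take any element of $X$ of rank $\alpha$). Then $s_\alpha(q)\in F(c)\subseteq X$,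 and it has rank $\alpha$ because its image $q$ in $Q_\alpha$ is nonzero; so $q\in X_\alpha^0$. Hence $X_\alpha\subseteq X_\alpha^0\cup\{0\}$, and $\langle X_\alpha^0\rangle=\langle X_\alpha\rangle$ is projective. By Fact 3, $N$ is projective.

**Step 4: summands.** Let $M=A\oplus B$ be in $\mathcal D_\tau$ via $F$, with projections $p_A,p_B$ as endomorphisms of $M$. Let $F'(c)=F(c)\cup p_A(c)\cup p_B(c)$, and for finite $a\subseteq A$ let $F_A(a)=\mathrm{cl}_{F'}(a)\cap A$, where $\mathrm{cl}_{F'}$ is $F'$-closure. Let $X\subseteq A$ be $F_A$-closed with $|X|\le\tau$. The set $X'=\bigcup\{\mathrm{cl}_{F'}(a):a\subseteq X\text{ finite}\}$ is $F'$-closed, $|X'|\le\tau$, and $X'\cap A=X$. Also $X=p_A(X)\subseteq p_A(X')\subseteq X'\cap A=X$, so $p_A(X')=X$, and $p_B(X')\subseteq X'$. Therefore $\langle X'\rangle=\langle X\rangle\oplus\langle p_B(X')\rangle$. As $X'$ is $F$-closed, this is projective, and so is $\langle X\rangle$. $\square$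

**Proposition 7.4.** Under (A1): if $\xi\le\zeta+1$ and $S\in\mathcal S_\xi$, then $S\in\mathcal D_{\aleph_\eta}$ for all $\eta<\xi$. In particular $\mathcal S_{\zeta+1}\subseteq\mathrm{Proj}$ and $\mathcal W_{\zeta+1}\subseteq\mathrm{Proj}$.

*Proof.* Induct on $\xi$. The case $\xi=0$ is vacuous. If $\xi$ is a limit and $\eta<\xi$, then $S\in\mathcal S_{\eta+1}$ with $\eta+1<\xi$, and the induction hypothesis gives $S\in\mathcal D_{\aleph_\eta}$.

Let the claim hold for some $\xi\le\zeta$. First we show $\Omega^iS'\in\mathcal D_{\aleph_\eta}$ for $S'\in\mathcal S_\xi$, $i\ge1$, $\eta\le\xi$, by induction on $i$. The module $\Omega^{i-1}S'$ is flat, and it lies in $\mathcal D_{\aleph_{\eta'}}$ for all $\eta'<\xi$: for $i=1$ by the claim for $\xi$, for $i>1$ by induction on $i$. For $\eta=0$ use Lemma 7.1. For $0<\eta\le\xi$ use Lemma 7.2 with $\tau=\aleph_\eta\le\aleph_\zeta=\kappa$, which is not weakly inaccessible by (A1); the infinite cardinals below $\tau$ are the $\aleph_{\eta'}$ with $\eta'<\eta\le\xi$.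

Now let $S\in\mathcal S_{\xi+1}$. By (2), $S\in{}^\perp(\mathcal Y_\xi^\perp)$. By Fact 2, $S$ is a summand of a $(\mathcal Y_\xi\cup\{R\})$-filtered module. All members of $\mathcal Y_\xi\cup\{R\}$ are in $\mathcal D_{\aleph_\eta}$ for $\eta\le\xi$, so by Lemma 7.3 $S\in\mathcal D_{\aleph_\eta}$ for all $\eta\le\xi$. This is the claim for $\xi+1$.

For $S\in\mathcal S_{\zeta+1}$ we get $S\in\mathcal D_{\aleph_\zeta}=\mathcal D_\kappa$ and $|S|\le\kappa$, so $S$ is projective. Then $\mathcal W_{\zeta+1}\subseteq\mathrm{Proj}$ by Fact 3. $\square$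

## 8. A test module for one rung

For each rung we now want one module in $\mathcal B_{\xi+1}$ that detects all small modules lost in passing from $\mathcal S_\xi$ to $\mathcal S_{\xi+1}$. A product of detecting modules does this, but it may be too big for the use of $\diamondsuit$ later; so we cut it down.

**Lemma 8.1.** For each $\xi\le\zeta$ there is $C_{\xi+1}\in\mathcal B_{\xi+1}$ with $|C_{\xi+1}|\le2^\kappa$ such that every $S\in\mathcal S_\xi$ with $\mathrm{Ext}^1(S,C_{\xi+1})=0$ belongs to $\mathcal S_{\xi+1}$.

**Step 1: a big module.** Let $\mathcal T$ be a set of representatives of the isomorphism classes in $\mathcal S_\xi\setminus\mathcal S_{\xi+1}$. As there are at most $2^\kappa$ modules of size $\le\kappa$ up to isomorphism, $|\mathcal T|\le2^\kappa$. If $\mathcal T=\emptyset$ take $C_{\xi+1}=0$. Otherwise, for $S\in\mathcal T$ we have $S\notin{}^\perp\mathcal B_{\xi+1}$; choose $C_S\in\mathcal B_{\xi+1}$ with $\mathrm{Ext}^1(S,C_S)\ne0$ and $f_S:\Omega S\to C_S$ not extendable to $P_S$. Let $C^*=\prod_{S\in\mathcal T}C_S\in\mathcal B_{\xi+1}$ and view $f_S$ as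 a map into $C^*$ through the $S$-th coordinate. It has no extension $P_S\to C^*$; otherwise project to $C_S$.

**Step 2: cutting down.** Let $C^0\subseteq C^*$ be generated by all $f_S(\Omega S)$; $|C^0|\le2^\kappa$. Suppose $C^\nu$ is given with $|C^\nu|\le2^\kappa$. For each $Y$ in a set of representatives of $\mathcal Y_\xi$ and each $u:\Omega Y\to C^\nu$ choose an extension $\bar u:P_Y\to C^*$, which exists since $C^*\in\mathcal Y_\xi^\perp$. Let $C^{\nu+1}$ be generated by $C^\nu$ and all the images of the $\bar u$. There are at most $2^\kappa\cdot(2^\kappa)^\kappa=2^\kappa$ such $u$, so $|C^{\nu+1}|\le2^\kappa$. Take unions at limits and put $C_{\xi+1}=\bigcup_{\nu<\kappa^+}C^\nu$, of size $\le2^\kappa$.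

**Step 3: verification.** Any $u:\Omega Y\to C_{\xi+1}$ with $Y\in\mathcal Y_\xi$ has image of size $\le\kappa$. As $\kappa^+$ is regular, the image lies in some $C^\nu$, so $u$ extends to $P_Y\to C^{\nu+1}\subseteq C_{\xi+1}$. Hence $C_{\xi+1}\in\mathcal Y_\xi^\perp=\mathcal B_{\xi+1}$. For $S\in\mathcal T$ the map $f_S:\Omega S\to C_{\xi+1}$ does not extend even to a map $P_S\to C^*$, so $\mathrm{Ext}^1(S,C_{\xi+1})\ne0$. $\square$

## 9. Going down one rung under $\diamondsuit$

**Proposition 9.1.** Assume (A2), (A3). Let $\xi\le\zeta$ and $C=C_{\xi+1}$. If $M\in\mathcal W_\xi$ and $\mathrm{Ext}^1(M,C)=0$, then $M\in\mathcal W_{\xi+1}$.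

The proof is by induction on $\lambda=|M|$, and fills the rest of this section. If $\lambda\le\kappa$, then $M\in\mathcal S_\xi$ by Lemma 6.1(a), so $M\in\mathcal S_{\xi+1}$ by Lemma 8.1. From now on $\lambda>\kappa$, and the proposition holds for modules of size $<\lambda$.

**Step 1: inheritance.** Here the choice $C\in\mathcal B_{\xi+1}$ removes the obstruction of Section 4. Let $\mathcal H$ be a Hill family of $M$ for $\mathcal S_\xi$. For $N\in\mathcal H$ the module $M/N$ is $\mathcal S_\xi$-filtered and $\mathrm{Ext}^2(S,C)=0$ for $S\in\mathcal S_\xi$. So $\mathrm{Ext}^2(M/N,C)=0$ by Fact 1, and the exact sequence $\mathrm{Ext}^1(M,C)\to\mathrm{Ext}^1(N,C)\to\mathrm{Ext}^2(M/N,C)$ gives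
$$\mathrm{Ext}^1(N,C)=0\quad\text{for all }N\in\mathcal H.\tag{4}$$
For $N\subseteq N'$ in $\mathcal H$, the sequence $\mathrm{Hom}(N',C)\to\mathrm{Hom}(N,C)\to\mathrm{Ext}^1(N'/N,C)\to\mathrm{Ext}^1(N',C)=0$ is exact, so
$$\mathrm{Ext}^1(N'/N,C)=0\iff\mathrm{Hom}(N',C)\to\mathrm{Hom}(N,C)\text{ is onto}.\tag{5}$$
If all homomorphisms $N\to C$ extend to $N''$, they extend to any $N'$ in between. Hence
$$\text{if }N\subseteq N'\subseteq N''\text{ are in }\mathcal H\text{ and }\mathrm{Ext}^1(N''/N,C)=0,\text{ then }\mathrm{Ext}^1(N'/N,C)=0.\tag{6}$$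
By (H3) and the induction hypothesis,
$$\text{if }N\subseteq N'\text{ in }\mathcal H,\ |N'/N|<\lambda\text{ and }\mathrm{Ext}^1(N'/N,C)=0,\text{ then }N'/N\in\mathcal W_{\xi+1}.\tag{7}$$
By (4), and (7) for $0\subseteq N$, every $N\in\mathcal H$ with $|N|<\lambda$ is in $\mathcal W_{\xi+1}$. We refer to this as (8):
$$N\in\mathcal H,\ |N|<\lambda\ \Longrightarrow\ N\in\mathcal W_{\xi+1}.\tag{8}$$

### 9.1. Regular $\lambda>\kappa$

**Step 2: a chain and its bad set.** Let $M=\{m_\beta:\beta<\lambda\}$. Put $M_0=0$, let $M_{\alpha+1}$ be the sum of $M_\alpha$ and a member of $\mathcal H$ of size $\le\kappa$ containing $m_\alpha$, and take unions at limits. By (H2) and (H4) this is a continuous increasing chain in $\mathcal H$ with union $M$ and $|M_\alpha|\le|\alpha|+\kappa<\lambda$. Let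
$$E=\{\alpha<\lambda:\exists\beta>\alpha\ \ \mathrm{Ext}^1(M_\beta/M_\alpha,C)\ne0\}.$$
We claim that $E$ is not stationary. Suppose it is; Steps 3 to 5 derive a contradiction.

**Step 3: thinning.** We arrange that badness shows at the very next step. For $\alpha\in E$ let $b(\alpha)$ be the least $\beta>\alpha$ with $\mathrm{Ext}^1(M_\beta/M_\alpha,C)\ne0$, and put $b(\alpha)=\alpha+1$ for $\alpha\notin E$. The set $D_0=\{\delta<\lambda:b(\alpha)\le\delta\text{ for all }\alpha<\delta\}$ is a club containing $0$. Enumerate it increasingly and continuously as $(\delta_\alpha)_{\alpha<\lambda}$, $\delta_0=0$. If $\delta_\alpha\in E$, then $b(\delta_\alpha)\le\delta_{\alpha+1}$, so $\mathrm{Ext}^1(M_{\delta_{\alpha+1}}/M_{\delta_\alpha},C)\ne0$ by (6). The set $\{\alpha:\delta_\alpha\in E\}$ is stationary, since it contains $E\cap\{\alpha:\delta_\alpha=\alpha\}$, and the fixed points of a continuous increasing enumeration form a club. For the rest of the proof of the claim, replace $(M_\alpha)$ by $(M_{\delta_\alpha})$ and $E$ by $\{\alpha:\delta_\alpha\in E\}$. So we may assume that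 $E$ is stationary and $\mathrm{Ext}^1(M_{\alpha+1}/M_\alpha,C)\ne0$ for all $\alpha\in E$.

**Step 4: guessing functions.** Let $\pi:P=R^{(M)}\to M$ be the canonical map $e_m\mapsto m$. Put $P_\alpha=R^{(M_\alpha)}$, $K=\ker\pi$ and $K_\alpha=K\cap P_\alpha$, so $P_\alpha/K_\alpha\cong M_\alpha$. The chains $(P_\alpha)$ and $(K_\alpha)$ are continuous, $|P|=\lambda$, $|P_\alpha|<\lambda$, and by (A2) $|C|\le2^\kappa=\kappa^+\le\lambda$. We want functions $g_\alpha:P_\alpha\to C$ ($\alpha\in E$) such that for each function $g:P\to C$ the set $\{\alpha\in E:g|_{P_\alpha}=g_\alpha\}$ is stationary.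

Fix bijections $p:\lambda\to P$ and $\langle\cdot,\cdot\rangle:\lambda\times\lambda\to\lambda$ and an injection $j:C\to\lambda$. Let $(A_\alpha)_{\alpha\in E}$ be given by $\diamondsuit_\lambda(E)$. If $\{(p(\beta),c):c\in C,\ \langle\beta,j(c)\rangle\in A_\alpha\}$ is the graph of a function $P_\alpha\to C$, let $g_\alpha$ be this function; otherwise let $g_\alpha=0$. Given $g:P\to C$, let $A=\{\langle\beta,j(g(p(\beta)))\rangle:\beta<\lambda\}$. For a club of $\alpha<\lambda$ we have $p[\alpha]=P_\alpha$, the pairing maps $\alpha\times\alpha$ onto $\alpha$, and $j(g(p(\beta)))<\alpha$ for $\beta<\alpha$. For such $\alpha$ we get $A\cap\alpha=\{\langle\beta,j(g(p(\beta)))\rangle:\beta<\alpha\}$: the right side is contained in $\alpha$, and an element $\langle\beta,\gamma\rangle<\alpha$ of $A$ has $\beta<\alpha$ because the pairing is a bijection carrying $\alpha\times\alpha$ onto $\alpha$. So if also $\alpha\in E$ and $A\cap\alpha=A_\alpha$, then $g_\alpha=g|_{P_\alpha}$. The set of these $\alpha$ is stationary.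

**Step 5: killing all guesses.** We build a homomorphism $f:K\to C$ with no extension to $P$, against $\mathrm{Ext}^1(M,C)=0$. Construct a continuous increasing chain of homomorphisms $f_\alpha:K_\alpha\to C$, $f_0=0$. Given $f_\alpha$, by (4) we have $\mathrm{Ext}^1(M_\alpha,C)=0$. So $f_\alpha$ extends to $P_\alpha$, hence to $P_{\alpha+1}$, as $P_\alpha$ is a direct summand of it. So $f_\alpha$ has extensions to $K_{\alpha+1}$.

If $\alpha\in E$ and $g_\alpha$ is a homomorphism extending $f_\alpha$, we choose the extension with care. By (5) there is $h:M_\alpha\to C$ not extendable to $M_{\alpha+1}$. Let $g':P_{\alpha+1}\to C$ be a homomorphism extending $g_\alpha+h\pi|_{P_\alpha}$, and put $f_{\alpha+1}=g'|_{K_{\alpha+1}}$. It extends $f_\alpha$, since $h\pi$ vanishes on $K_\alpha$. *No homomorphism $g'':P_{\alpha+1}\to C$ extends both $g_\alpha$ and $f_{\alpha+1}$:* otherwise $g'-g''$ vanishes on $K_{\alpha+1}$ and equals $h\pi$ on $P_\alpha$, so it induces a homomorphism $M_{\alpha+1}\to C$ extending $h$. In all remaining cases let $f_{\alpha+1}$ be any extension.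

Let $f=\bigcup f_\alpha:K\to C$. As $\mathrm{Ext}^1(M,C)=0$, $f$ extends to a homomorphism $g:P\to C$. By Step 4 pick $\alpha\in E$ with $g|_{P_\alpha}=g_\alpha$. Then $g_\alpha$ is a homomorphism extending $f_\alpha$, and $g|_{P_{\alpha+1}}$ extends both $g_\alpha$ and $f_{\alpha+1}$, a contradiction. This proves the claim.

**Step 6: conclusion for regular $\lambda$.** Return to the original chain and the original $E$, and choose a club $D$ disjoint from $E$. Then $M_{\min D}\in\mathcal W_{\xi+1}$ by (8). For consecutive $\delta<\delta'$ in $D$ we have $\mathrm{Ext}^1(M_{\delta'}/M_\delta,C)=0$ because $\delta\notin E$, so $M_{\delta'}/M_\delta\in\mathcal W_{\xi+1}$ by (7). Concatenating filtrations, $M\in\mathcal W_{\xi+1}$.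

### 9.2. Singular $\lambda>\kappa$

Here no club argument is available for $\lambda$ itself. We use that all smaller members of $\mathcal H$ are already $\mathcal S_{\xi+1}$-filtered, and glue.

**Step 7: nice submodules.** For cardinals $\kappa\le\mu<\lambda$ let $\mathcal H_\mu=\{N\in\mathcal H:|N|\le\mu\}$. Call $N\in\mathcal H_\mu$ *$\mu$-nice* if $\mathrm{Ext}^1(N'/N,C)=0$ for all $N'\in\mathcal H_\mu$ with $N'\supseteq N$; then $N'/N\in\mathcal W_{\xi+1}$ by (7). For example, $0$ is $\mu$-nice by (4). *Claim: every $N_0\in\mathcal H_\mu$ is contained in a $\mu$-nice $N\in\mathcal H_\mu$.*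

Suppose not. Then no member of $\mathcal H_\mu$ containing $N_0$ is $\mu$-nice, so we obtain a strictly increasing continuous chain $(N_\alpha)_{\alpha<\mu^+}$ in $\mathcal H_\mu$ starting with $N_0$ and with $\mathrm{Ext}^1(N_{\alpha+1}/N_\alpha,C)\neq0$ for all $\alpha$. Let $N=\bigcup_{\alpha<\mu^+}N_\alpha\in\mathcal H$. Then $|N|=\mu^+<\lambda$, since $\lambda$ is a limit cardinal, so $N\in\mathcal W_{\xi+1}$ by (8). Let $\mathcal H'$ be a Hill family of $N$ for $\mathcal S_{\xi+1}$. Given any $\alpha_0<\mu^+$, choose
$$N_{\alpha_0}\subseteq H_0\subseteq N_{\alpha_1}\subseteq H_1\subseteq\cdots,\qquad H_n\in\mathcal H',\ |H_n|\le\mu,\ \alpha_0<\alpha_1<\cdots;$$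
the $H_n$ exist by (H4), and the $\alpha_{n+1}$ by regularity of $\mu^+$. Then $N_{\sup\alpha_n}=\bigcup_nH_n\in\mathcal H'$. So $N_\alpha\in\mathcal H'$ for unboundedly many $\alpha$. Take $\alpha<\beta$ with $N_\alpha,N_\beta\in\mathcal H'$. Then $N_\beta/N_\alpha$ is $\mathcal S_{\xi+1}$-filtered. Since $C\in\mathcal B_{\xi+1}$, we have $\mathcal S_{\xi+1}\subseteq{}^\perp C$, so $\mathrm{Ext}^1(N_\beta/N_\alpha,C)=0$ by Fact 1. By (6) $\mathrm{Ext}^1(N_{\alpha+1}/N_\alpha,C)=0$, a contradiction.

**Step 8: what the gluing must achieve.** Let $\nu=\mathrm{cf}\,\lambda$ and let $(\kappa_i)_{i<\nu}$ be a strictly increasing continuous sequence of cardinals cofinal in $\lambda$ with $\kappa_0\ge\kappa+\nu$. We look for a continuous chain $(N_i)_{i<\nu}$ with union $M$, $N_0\in\mathcal W_{\xi+1}$ and $N_{i+1}/N_i\in\mathcal W_{\xi+1}$. For the last condition it suffices that $N_i$ lies in a Hill family of $N_{i+1}$ for $\mathcal S_{\xi+1}$. We reach both continuity and this in $\omega$ rounds, as in Lemma 7.2.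

**Step 9: the construction.** Write $M=\{m_\beta:\beta<\lambda\}$ and $Z_i=\{m_\beta:\beta<\kappa_i\}$. By recursion on $n<\omega$, and for fixed $n$ by recursion on $i<\nu$, choose $\kappa_i$-nice $N_i^n\in\mathcal H_{\kappa_i}$, enumerations $N_i^n=\{x_{i,\beta}^n:\beta<\kappa_i\}$ (repetitions allowed) and, once all $N_i^n$ ($i<\nu$) are chosen, modules $H_i^n$, as follows.

* $N_i^0\supseteq Z_i\cup\bigcup_{j<i}N_j^0$.
* For each $j$, $N_j^0\in\mathcal W_{\xi+1}$ by (8). Also $N_j^{n+1}/N_j^n\in\mathcal W_{\xi+1}$, because $N_j^n$ is $\kappa_j$-nice and $N_j^n\subseteq N_j^{n+1}\in\mathcal H_{\kappa_j}$. So fix an $\mathcal S_{\xi+1}$-filtration of $N_j^0$ and successively prolong it to filtrations of $N_j^1,N_j^2,\dots$. Let $\mathcal H(j,n)$ be the corresponding Hill family of $N_j^n$ for $\mathcal S_{\xi+1}$; by Remark 5.2, $\mathcal H(j,n)\subseteq\mathcal H(j,n+1)$.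
* Given all $N_i^n$, pick $H_i^n\in\mathcal H(i+1,n)$ with $N_i^n\subseteq H_i^n$ and $|H_i^n|\le\kappa_i$. This is possible by (H4), as $N_i^n\subseteq N_{i+1}^n$.
* $N_i^{n+1}\supseteq H_i^n\cup\bigcup_{j<i}N_j^{n+1}\cup\{x_{j,\beta}^n:j<\nu,\ \beta<\min(\kappa_i,\kappa_j)\}$.

At each step the set to be covered has size $\le\kappa_i$ (recall $\nu\le\kappa_0$). So (H4) for $\mathcal H$ gives a member of $\mathcal H_{\kappa_i}$ containing it, and the claim of Step 7 enlarges that to a $\kappa_i$-nice one. Note that $N_i^n\subseteq H_i^n\subseteq N_i^{n+1}$.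

**Step 10: verification.** Put $N_i=\bigcup_nN_i^n$. Since $N_j^n\subseteq N_i^n$ for $j<i$, the $N_i$ increase with $i$; their union is $M$ because $Z_i\subseteq N_i$. *Continuity:* if $i$ is a limit and $x=x_{i,\beta}^n\in N_i$, then $\beta<\kappa_i=\sup_{j<i}\kappa_j$, so $\beta<\kappa_j$ for some $j<i$, and $x\in N_j^{n+1}$. Thus $N_i=\bigcup_{j<i}N_j$. *Factors:* the union of the filtrations of the $N_{i+1}^n$ is an $\mathcal S_{\xi+1}$-filtration of $N_{i+1}$. By Remark 5.2 its Hill family contains all $\mathcal H(i+1,n)$, hence all $H_i^n$, and by (H2) it contains $\bigcup_nH_i^n=N_i$. So $N_{i+1}/N_i\in\mathcal W_{\xi+1}$ by (H3). In the same way $N_0\in\mathcal W_{\xi+1}$, by the union of the filtrations of the $N_0^n$. Concatenating, $M\in\mathcal W_{\xi+1}$. This proves Proposition 9.1. $\square$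

## 10. The module $C=C_{\mathrm{fl}}\times\prod_{\xi\le\zeta}C_{\xi+1}$

**Proof of the Main Theorem.** There are at most $\kappa$ finitely generated left ideals of $R$, and each group $\mathrm{Hom}_{\mathbb Z}(R/I,\mathbb Q/\mathbb Z)$ has size $\le2^\kappa$. So $|C_{\mathrm{fl}}|\le(2^\kappa)^\kappa=2^\kappa$. With the modules $C_{\xi+1}$ of Lemma 8.1 put
$$C=C_{\mathrm{fl}}\times\prod_{\xi\le\zeta}C_{\xi+1}.$$
As $|\zeta+1|\le\kappa$, we have $|C|\le(2^\kappa)^\kappa=2^\kappa=\kappa^+$ by (A2).

Clearly $\mathrm{Proj}\subseteq{}^\perp C$. Let $\mathrm{Ext}^1(M,C)=0$. Then $\mathrm{Ext}^1(M,C_{\mathrm{fl}})=0$ and $\mathrm{Ext}^1(M,C_{\xi+1})=0$ for all $\xi\le\zeta$. By (1) $M$ is flat, so $M\in\mathcal W_0$ by Lemma 6.1(b). By induction, $M\in\mathcal W_\xi$ for all $\xi\le\zeta+1$: the successor step from $\xi\le\zeta$ to $\xi+1$ is Proposition 9.1, and the limit step is Lemma 6.1(c). So $M\in\mathcal W_{\zeta+1}$, and by Proposition 7.4 $M$ is projective. Hence ${}^\perp C=\mathrm{Proj}$. $\blacksquare$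

Together with the Corollary in Section 2, this shows that it is consistent with ZFC, relative to the consistency of ZFC, that every ring that is not right perfect, and indeed every ring, has a projective-testing module.
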